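\title{Every nontrivial Peano continuum is a self regenerating fractal}

\begin{abstract}
A compact Hausdorff space is a topological fractal if it is the union of its images under finitely many continuous self-maps whose long compositions have uniformly small images. It is a self regenerating fractal if the maps can be chosen constant outside any prescribed nonempty open set. We prove that every Peano continuum with more than one point is a self regenerating fractal, always with three maps. Hence there is no nontrivial Peano continuum without a self regenerating fractal as a subset with nonempty interior. We also show that for nonempty connected Hausdorff spaces the three properties ``Peano continuum'', ``underlying space of a topological fractal'' and ``self regenerating fractal'' coincide, and that two maps do not suffice for the interval $[0,1]$ and the open set $(\frac13,\frac23)$. The maps factor through a compact tree, which is built together with a nested system of small balls in the continuum.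
\end{abstract}

\section{Introduction}\label{sec:intro}

The interval $[0,1]$ is the union of its images under the maps $x\mapsto x/2$ and $x\mapsto (x+1)/2$, and a composition of $n$ of these maps has an image of length $2^{-n}$. Both properties can be stated without a metric. For a family $\mathcal F$ of self-maps of a set $X$ and for $Y\subset X$ put
\[
\mathcal F^n=\{f_1\circ\dots\circ f_n : f_1,\dots,f_n\in\mathcal F\},\qquad \mathcal F(Y)=\bigcup_{f\in\mathcal F}f(Y).
\]

\begin{definition}\label{def:fractal}
A \emph{topological fractal} is a pair $(X,\mathcal F)$ of a compact Hausdorff space $X$ and a finite family $\mathcal F$ of continuous self-maps of $X$ such that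
\begin{itemize}
\item (\emph{covering}) $X=\mathcal F(X)$, and
\item (\emph{shrinking}) for every open cover $\mathcal U$ of $X$ there is $n\in\mathbb N$ such that for every $f\in\mathcal F^n$ the set $f(X)$ is contained in some member of $\mathcal U$.
\end{itemize}
The space $X$ is then an \emph{underlying space} of the topological fractal $(X,\mathcal F)$.
\end{definition}

If $X$ is a compact metric space, shrinking is equivalent to
\begin{equation}\label{eq:shrink}
\max_{f\in\mathcal F^n}\operatorname{diam} f(X)\longrightarrow 0\qquad(n\to\infty).
\end{equation}
Indeed, \eqref{eq:shrink} implies shrinking because every open cover has a Lebesgue number. Conversely, apply shrinking to the cover by all open sets of diameter less than $\varepsilon$, and note that for $m\ge n$ each set $f_1\circ\dots\circ f_m(X)$ lies in $f_1\circ\dots\circ f_n(X)$.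

\begin{definition}\label{def:regen}
A Hausdorff space $A$ is a \emph{self regenerating fractal} if for every nonempty open set $U\subset A$ there is a family $\mathcal F$ of continuous self-maps of $A$, each constant on $A\setminus U$, such that $(A,\mathcal F)$ is a topological fractal.
\end{definition}

So every open set, however small, must generate the whole space: up to finitely many points, $A$ is covered by the images of $U$. A finite discrete space is self regenerating, with the constant maps. For the interval the two halving maps are of no use once $U$ is small, and the property needs a proof; Example~\ref{ex:interval} contains it.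

A \emph{Peano continuum} is a compact, connected, locally connected metric space; it is \emph{nontrivial} if it has more than one point. It is known (see \cite{Nowak}) that a Peano continuum $X$ is an underlying space of a topological fractal as soon as it contains a subset $A$ that has nonempty interior in $X$ and is, with the subspace topology, a self regenerating fractal. It is natural to ask how far this criterion reaches, and the following question is posed in \cite{Nowak}.

\medskip
\noindent\textbf{Problem.} \emph{Is there a nontrivial Peano continuum $X$ such that no subset $A\subset X$ with nonempty interior in $X$ is, with the subspace topology, a self regenerating fractal?}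
\medskip

Definition~\ref{def:regen} looks like a strong form of self-similarity, and one might look for an example among continua whose small open sets do not resemble the whole. But the maps need not be injective, and covering costs nothing. Let $U\ne X$, let $g:X\to[0,1]$ be the function $x\mapsto d(x,X\setminus U)$ divided by its maximum, which is onto because $X$ is connected, and let $q:[0,1]\to X$ be a continuous surjection, which exists by the Hahn--Mazurkiewicz theorem. Then $f=q\circ g$ is onto and constant off $U$. Of course $f^n(X)=X$ for all $n$, so nothing shrinks. The question is whether covering and shrinking can be had together, and they can.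

\begin{theorem}\label{thm:main}
Let $X$ be a nontrivial Peano continuum and let $U\subset X$ be nonempty and open. There are three continuous maps $f_0,f_1,f_2:X\to X$, each constant on $X\setminus U$, such that $(X,\{f_0,f_1,f_2\})$ is a topological fractal. Hence $X$ is a self regenerating fractal.
\end{theorem}

The answer to the Problem is therefore \emph{no}: in every nontrivial Peano continuum $X$ the subset $A=X$ is a self regenerating fractal with nonempty interior. The criterion quoted above is not used in the proof. Two complements describe the reach of Theorem~\ref{thm:main}.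

\begin{theorem}\label{thm:equiv}
For a nonempty connected Hausdorff space $A$ the following are equivalent:
\begin{enumerate}
\item[(1)] $A$ is a Peano continuum;
\item[(2)] $A$ is an underlying space of a topological fractal;
\item[(3)] $A$ is a self regenerating fractal.
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:three}
Let $X=[0,1]$ and $U=(\frac13,\frac23)$. No family of at most two continuous self-maps of $X$, each constant on $X\setminus U$, makes $X$ a topological fractal.
\end{theorem}

The proof of Theorem~\ref{thm:main} refines the formula $f=q\circ g$. We look for maps $f_i=P_i\circ\Gamma$, where $\Gamma$ maps $X$ to a compact model space $W$ and is constant off $U$, and $P_i:W\to X$. Shrinking then becomes a property of the self-maps $\Gamma\circ P_i$ of $W$. If $U$ contains an open arc of $X$, the model $W=[0,1]$ works (Section~\ref{sec:factor}). Otherwise $W$ is an infinitely branching tree: Section~\ref{sec:tree} reduces the theorem to three conditions on balls and paths in $X$, Section~\ref{sec:words} chooses the combinatorics of the tree, and Section~\ref{sec:construction} builds the balls and paths by induction. Theorems~\ref{thm:equiv}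 and~\ref{thm:three} are proved in Sections~\ref{sec:equiv} and~\ref{sec:three}.

\section{Convex metrics, geodesics and variation}\label{sec:background}

A metric $d$ is \emph{convex} if any two points $x,y$ have a midpoint, a point $z$ with $d(x,z)=d(z,y)=\frac12 d(x,y)$. We use the following facts; (F3) and (F4) enter only in Section~\ref{sec:equiv}.
\begin{itemize}
\item[(F1)] Every Peano continuum has a compatible convex metric \cite{Bing,Moise}.
\item[(F2)] (Hahn--Mazurkiewicz) Every Peano continuum is a continuous image of $[0,1]$. In particular it is path connected.
\item[(F3)] A compact metric space that, for each $\varepsilon>0$, is a finite union of connected sets of diameter less than $\varepsilon$ is locally connected.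
\item[(F4)] A Hausdorff continuous image of a compact metrizable space is metrizable.
\end{itemize}

Let $(X,d)$ be compact with $d$ convex, let $x,y\in X$ and $D=d(x,y)$. Taking midpoints repeatedly gives a $1$-Lipschitz map on the dyadic multiples of $D$ in $[0,D]$, which extends to a $1$-Lipschitz map $\varphi:[0,D]\to X$ with $\varphi(0)=x$ and $\varphi(D)=y$. For $s\le s'$ we have $D\le s+d(\varphi(s),\varphi(s'))+(D-s')$, so $\varphi$ is an isometric embedding. Such a map, or its image, is a \emph{geodesic} from $x$ to $y$ and is written $[x,y]$; when there are several, any one may be taken. A point is a degenerate geodesic. We write $B(x,r)=\{y:d(x,y)<r\}$ and $\bar B(x,r)=\{y:d(x,y)\le r\}$. Along $[x,y]$ the distance to $x$ increases and the distance to $y$ decreases; in particular a geodesic from the center of a ball to a point of the ball stays in the ball.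

A \emph{piecewise geodesic path} is a map $\beta:[0,a]\to X$, $a\ge0$, for which there are $0=a_0\le\dots\le a_k=a$ such that each restriction $\beta|[a_{j-1},a_j]$ is an isometric embedding. Its \emph{length} is $\operatorname{len}(\beta)=a$. Such a path is $1$-Lipschitz; it is constant exactly when $a=0$. Restrictions to subintervals (\emph{pieces}) and concatenations $\beta\gamma$ of piecewise geodesic paths are again piecewise geodesic paths.

The \emph{variation} of $\phi:[0,a]\to\mathbb R$ is $\operatorname{Var}(\phi)=\sup\sum_j|\phi(t_j)-\phi(t_{j-1})|$, the supremum over all $0=t_0\le\dots\le t_k=a$. It is additive over adjacent subintervals, it is at least $|\phi(a)-\phi(0)|$ with equality for monotone $\phi$, and it is at most $La$ if $\phi$ is $L$-Lipschitz.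

\section{Factoring through a model space}\label{sec:factor}

\begin{lemma}\label{lem:factor}
Let $X$ and $(W,\rho)$ be compact metric spaces and $U\subset X$. Let $\Gamma:X\to W$ be continuous and constant on $X\setminus U$, and let $P_0,\dots,P_k:W\to X$ be continuous. Suppose that
\begin{itemize}
\item[(a)] $\bigcup_i P_i(\Gamma(X))=X$, and
\item[(b)] the maps $H_i=\Gamma\circ P_i$ satisfy $\rho(H_ip,H_iq)<\rho(p,q)$ for all $p\ne q$ in $W$.
\end{itemize}
Then the maps $f_i=P_i\circ\Gamma$ are constant on $X\setminus U$, and $(X,\{f_0,\dots,f_k\})$ is a topological fractal.
\end{lemma}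

\begin{proof}
Covering is (a). For shrinking, regroup the composition:
\[
f_{i_1}\circ\dots\circ f_{i_n}(X)=P_{i_1}H_{i_2}\cdots H_{i_n}\Gamma(X)\subset P_{i_1}\big(H_{i_2}\cdots H_{i_n}(W)\big).
\]
The $P_i$ are uniformly continuous, so by \eqref{eq:shrink} it is enough to show that the sets $H_{i_2}\cdots H_{i_n}(W)$ have uniformly small diameter. Fix $\varepsilon>0$. On the compact set of pairs with $\rho(p,q)\ge\varepsilon$ the continuous functions $\rho(H_ip,H_iq)/\rho(p,q)$ are bounded by some $\kappa<1$. Apply $H_{i_n},\dots,H_{i_2}$ in turn to a pair $p,q$. The distance never increases. If the final distance is at least $\varepsilon$, then so are all earlier ones, each step multiplies the distance by at most $\kappa$, and $\varepsilon\le\kappa^{\,n-1}\operatorname{diam}W$. For large $n$ this is false, so all final distances are less than $\varepsilon$.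
\end{proof}

The lemma asks nothing metric of $P_i$ and $\Gamma$ separately. Where $\Gamma$ is constant, $P_i$ may move as fast as it likes; only the movement seen by $\Gamma$ is paid for.

\begin{example}\label{ex:interval}
Let $X=[0,1]$, $U=(\frac13,\frac23)$ and $W=[0,1]$. Parametrize $[\frac13,\frac23]$ by $\psi(s)=\frac12+\frac s6$, $-1\le s\le1$, and let $\Gamma$ be the tent function: $\Gamma(\psi(s))=1-|s|$ and $\Gamma=0$ off $U$. The maps $P_i$ are paths that must cover $X$, and along each of them $\Gamma$ must change with speed less than $1$. The tent rises by $1$ and falls by $1$, and each path can afford a total change of less than $1$; two paths are too few, three are enough. The flat parts $[0,\frac13]$ and $[\frac23,1]$ are free and are swept in a short time by $q_a(t)=\frac t3$ and $q_b(t)=1-\frac t3$. Put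
\begin{equation}\label{eq:three-paths}
\begin{aligned}
P_0(t)&=\begin{cases}q_a(10t), & 0\le t\le\frac1{10},\\ \psi\big(-1+\frac89(t-\frac1{10})\big), & \frac1{10}\le t\le1,\end{cases}\\
P_1(t)&=\begin{cases}q_b(10t), & 0\le t\le\frac1{10},\\ \psi\big(1-\frac89(t-\frac1{10})\big), & \frac1{10}\le t\le1,\end{cases}\\
P_2(t)&=\psi\big(\tfrac{2t-1}4\big).
\end{aligned}
\end{equation}
The first two paths climb the two slopes up to $\psi(-\frac15)$ and $\psi(\frac15)$, and the third crosses the summit from $\psi(-\frac14)$ to $\psi(\frac14)$. The images are $[0,\frac7{15}]$, $[\frac8{15},1]$ and $[\frac{11}{24},\frac{13}{24}]$, which cover $X$. Further,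
\begin{equation}\label{eq:three-H}
H_0(t)=H_1(t)=\max\{0,\tfrac89(t-\tfrac1{10})\},\qquad H_2(t)=1-\tfrac14|2t-1|,
\end{equation}
and these functions are $\frac89$-Lipschitz. Since $\Gamma(X)=W$, Lemma~\ref{lem:factor} applies.
\end{example}

The same formulas work whenever $U$ contains a one-dimensional window. Call a subset of $X$ an \emph{open free arc} if it is open in $X$ and homeomorphic to $(0,1)$.

\begin{proposition}\label{prop:arc}
Theorem~\ref{thm:main} holds if $U$ contains an open free arc.
\end{proposition}

\begin{proof}
Inside the open free arc choose an arc $A=\psi([-1,1])$, with $\psi$ a homeomorphism onto $A$, such that $V=\psi((-1,1))$ is open in $X$. Put $a=\psi(-1)$, $b=\psi(1)$ and $X'=X\setminus V$. Define $\Gamma:X\to[0,1]$ by $\Gamma(\psi(s))=1-|s|$ and $\Gamma=0$ on $X'$. The sets $A$ and $X'$ are closed, they cover $X$, and the two definitions agree on $A\cap X'=\{a,b\}$; so $\Gamma$ is continuous. It is onto and vanishes off $U$. It remains to sweep the flat part $X'$ by two paths ending at $a$ and $b$, and for this we show that $X'$ consists of at most two Peano continua.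

We use one observation twice: a set $Q\subset X'\setminus\{a,b\}$ that is open in $X'$ is open in $X$, because it is open in $X'\setminus\{a,b\}=X\setminus A$, which is open in $X$.

\emph{$X'$ is locally connected.} At points of the open set $X\setminus A$ this follows from the local connectedness of $X$. At $a$, let $N$ be an arbitrarily small connected open neighborhood of $a$ in $X$ with $b\notin N$. Suppose $N\cap X'$ is the disjoint union of relatively open sets $P\ni a$ and $Q\ne\emptyset$. Then $Q$ is open in $X'$ and misses $a$ and $b$, so it is open in $X$. It is also closed in $N\cap X'$, which is closed in $N$. Thus $Q$ is a nonempty clopen subset of $N$ that misses $a$, which contradicts the connectedness of $N$. Hence $N\cap X'$ is a connected neighborhood of $a$ in $X'$. The argument at $b$ is the same with $a$ and $b$ exchanged.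

The components of the compact locally connected space $X'$ are open and closed in $X'$, so each is a Peano continuum, possibly a point. A component missing $a$ and $b$ would be open in $X$ by the observation and closed in $X$, which is impossible in the connected space $X$. So $X'=C_a\cup C_b$, where $C_a$ and $C_b$ are the components of $a$ and $b$ (they may coincide). Take a surjection $[0,1]\to C_a$ from (F2), append a path in $C_a$ that ends at $a$, and reparametrize: this gives a continuous $q_a:[0,1]\to X$ with image $C_a$ and $q_a(1)=a$. Define $q_b$ in the same way from $C_b$ and $b$.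

Define $P_0,P_1,P_2$ by \eqref{eq:three-paths}. Their images are $C_a\cup\psi([-1,-\frac15])$, $C_b\cup\psi([\frac15,1])$ and $\psi([-\frac14,\frac14])$, which cover $X$. Since $\Gamma\circ q_a=\Gamma\circ q_b=0$, the maps $H_i=\Gamma\circ P_i$ are given by \eqref{eq:three-H}. Lemma~\ref{lem:factor} finishes the proof.
\end{proof}

\begin{remark}\label{rem:square}
The model $W=[0,1]$ cannot serve in general: for $X=[0,1]^2$ there are no data as in Lemma~\ref{lem:factor} with $W=[0,1]$. By (a), $\Gamma$ is not constant. For $\min\Gamma<c<\max\Gamma$ the level set $\Gamma^{-1}(c)$ disconnects the square, so it is infinite, and therefore some $H_i$ takes the value $c$ infinitely often. But a $1$-Lipschitz function $H$ on $[0,1]$ takes almost every value only finitely often. To see this, let $N_n(c)$ be the number of intervals $[(j-1)2^{-n},j2^{-n}]$ whose image under $H$ contains $c$. Then $\int N_n\le1$, so $\liminf_n N_n$ is finite almost everywhere by Fatou's lemma, while $N_n(c)\to\infty$ if $H^{-1}(c)$ is infinite.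
\end{remark}

One interval does not provide enough length. We therefore replace it by a tree with infinitely many edges, each of which carries a path of finite length in $X$; the space $X$ will be the closure of the union of these paths. In place of one tent, $\Gamma$ consists of infinitely many bump functions on small balls. The absence of free arcs is what lets us place each new ball off the paths drawn before it.

\begin{lemma}\label{lem:thin}
Let $X$ be a nontrivial Peano continuum with a convex metric, and let $U\subset X$ be an open set that contains no open free arc. If $G\subset U$ is nonempty and open and $F$ is a finite union of geodesics, then $G\setminus F$ is nonempty and open.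
\end{lemma}

\begin{proof}
Geodesics are compact, so removing one from an open set leaves an open set, and by induction it suffices to treat a single geodesic $F$. Suppose $G\subset F$. Since $X$ is connected and nontrivial, it has no isolated points, so $G$ is infinite and $F$ is a nondegenerate arc. Let $G'$ be $G$ without the endpoints of $F$. It is nonempty, open in $X$, and homeomorphic to an open subset of $(0,1)$. A component of $G'$ is open in $G'$, hence in $X$, and homeomorphic to $(0,1)$. This is an open free arc in $U$.
\end{proof}

\section{Trees of islands}\label{sec:tree}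

In this section $X$ is a Peano continuum with a convex metric $d$, and $U\subset X$ is nonempty and open. Put $\theta=\frac9{10}$.

\subsection{The model space}

For a finite word $w=(j_1,\dots,j_g)$ of positive integers, $|w|=g$ is its \emph{length} and $\|w\|=j_1+\dots+j_g$ its \emph{weight}. There are finitely many words of each weight. The word $wy$ is $w$ with the letter $y$ appended. For $w\ne\emptyset$, the \emph{parent} $w^-$ is $w$ without its last letter, and $w$ is a \emph{child} of $w^-$. Two words are \emph{comparable} if one is a prefix of the other.

Let $T$ be a set of words that contains $\emptyset$ and is closed under prefixes, and let $T^*=T\setminus\{\emptyset\}$. Let $s_1>s_2>\cdots$ be positive numbers tending to $0$, and put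
\[
\ell(w)=\theta^{|w|}s_{\|w\|}\qquad(w\in T^*).
\]
The model space is the tree that has an edge of length $\ell(w)$ from $w^-$ to $w$ for each $w\in T^*$, completed by the ends of its infinite branches. The factor $\theta^{|w|}$ makes the lengths summable along branches, and $s_n\to0$ makes the branches at a vertex short; together they give compactness. It is convenient to record a point of the tree by how far it has advanced along each edge. So let $W$ be the set of $p\in\prod_{w\in T^*}[0,\ell(w)]$ such that
\begin{itemize}
\item[(W1)] if $p_w>0$, then $p_u=\ell(u)$ for every nonempty proper prefix $u$ of $w$;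
\item[(W2)] $p_up_w=0$ whenever $u$ and $w$ are incomparable;
\end{itemize}
and put $\rho(p,q)=\sum_{w\in T^*}|p_w-q_w|$. For $w\in T$ let $\nu_w\in W$ have coordinates $\ell(u)$ at the nonempty prefixes $u$ of $w$, including $w$, and $0$ elsewhere; thus $\nu_\emptyset=0$. For $w\in T^*$ the \emph{edge} $E_w\subset W$ is the segment from $\nu_{w^-}$ to $\nu_w$. Only the coordinate $p_w$ varies on it, and $p\mapsto p_w$ is an isometry of $E_w$ onto $[0,\ell(w)]$. The \emph{skeleton} is $W_0=\{0\}\cup\bigcup_{w}E_w$.

\begin{lemma}\label{lem:W}
\begin{itemize}
\item[(a)] $\rho$ is a finite metric on $W$ that induces the product topology, and $W$ is compact.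
\item[(b)] $W_0$ is dense in $W$. Two different edges meet only in a common endpoint $\nu_u$. A map from $W_0$ to a metric space that is $1$-Lipschitz on each edge is $1$-Lipschitz on $W_0$.
\item[(c)] For $p\ne q$ in $W$ there are $w\in T^*$ and $p'\ne q'$ in $E_w$ with $\rho(p,q)=\rho(p,p')+\rho(p',q')+\rho(q',q)$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Condition (W1) reads $p_w(\ell(u)-p_u)=0$, so both conditions are closed and $W$ is compact in the product topology. By (W2) the support of $p\in W$ consists of pairwise comparable words, so it contains at most one word of each length. Hence for $m\ge1$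
\begin{equation}\label{eq:tail}
\sum_{\|w\|>m}p_w\le\sum_{k\ge1}\theta^ks_m=9s_m .
\end{equation}
Only finitely many words have weight at most $m$. So $\rho$ is finite, and $\rho(p,q)\le\sum_{\|w\|\le m}|p_w-q_w|+18s_m$ shows that coordinatewise convergence implies $\rho$-convergence. The converse holds because $|p_w-q_w|\le\rho(p,q)$.

(b) Points of $W_0$ have finite support. Conversely, let $p\ne0$ have finite support and let $w$ be the longest word in it. By (W1) and (W2), $p\in E_w$; and $p$ lies on another edge $E_{w'}$ only if $p$ is the endpoint of $E_{w'}$ with $p_{w'}=0$, that is, $p=\nu_{w'^-}$. The point $0$ is an endpoint of every edge that contains it. This describes $W_0$ and the intersections of edges. Setting the coordinates of weight greater than $m$ equal to $0$ preserves (W1) and (W2), because prefixes have smaller weight; by \eqref{eq:tail} these truncations converge, so $W_0$ is dense.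

Let $p,q\in W_0$ and let $z=\min(p,q)$ coordinatewise. If $z_w>0$, then $p_w,q_w>0$, so $z_u=\ell(u)$ at the nonempty proper prefixes $u$ of $w$; thus $z\in W_0$, and $\rho(p,q)=\rho(p,z)+\rho(z,q)$. Let $p\ne0$, let $w_g$ be the longest word in its support and $w_1,\dots,w_g$ the nonempty prefixes of $w_g$ in order. The path from $0$ through $\nu_{w_1},\dots,\nu_{w_{g-1}}$ to $p$ runs along edges, and all coordinates are nondecreasing on it. It passes through $z$: either $z=0$, or the longest word in the support of $z$ is some $w_k$, and then $z\in E_{w_k}$ with $z_{w_k}\le p_{w_k}$. The part from $z$ to $p$ is a chain of finitely many segments of edges whose lengths add up to $\rho(z,p)$. The same holds for $q$. So $p$ and $q$ are joined by a chain of segments of edges of total length $\rho(p,q)$, and the last claim follows from the triangle inequality.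

(c) After exchanging $p$ and $q$ if necessary there is $w$ with $p_w<q_w$; note that $q_w>0$ and $p_w<\ell(w)$. Let $p',q'\in E_w$ be the points with $p'_w=p_w$ and $q'_w=q_w$. We check $|p_u-q_u|=|p_u-p'_u|+|p'_u-q'_u|+|q'_u-q_u|$ for each $u\in T^*$. At $u=w$ the first and third terms vanish and the second is $|p_w-q_w|$. At a proper prefix $u$ of $w$ we have $p'_u=q'_u=\ell(u)=q_u$ by (W1) for $q$. At a proper extension $u$ of $w$ we have $p'_u=q'_u=0=p_u$ by (W1) for $p$. At $u$ incomparable with $w$ we have $p'_u=q'_u=0=q_u$ by (W2) for $q$. In the last three cases one term remains on the right, and it equals the left side.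
\end{proof}

\subsection{Islands and the map $\Gamma$}

A map from $X$ to $W$ is a family of functions, one for each edge, that respects (W1) and (W2). Bump functions on nested balls do this. Suppose we are given
\begin{itemize}
\item[(D1)] points $c_w\in U$ $(w\in T)$ and radii $r_w>0$ $(w\in T^*)$ such that, with
\[
D_w=\bar B(c_w,2r_w),\qquad K_w=B(c_w,r_w),\qquad K_\emptyset=U,
\]
we have $D_w\subset K_{w^-}$, $c_{w^-}\notin D_w$, and $D_w\cap D_{w'}=\emptyset$ for distinct $w,w'\in T^*$ with the same parent.
\end{itemize}
We call $D_w$ an \emph{island} and $K_w$ its \emph{plateau}; see Figure~\ref{fig:islands}. Since $K_w\subset D_w$, induction gives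
\begin{equation}\label{eq:nested}
D_u\subset K_w\ \text{ if $w$ is a proper prefix of $u$},\qquad D_u\cap D_w=\emptyset\ \text{ if $u,w$ are incomparable}.
\end{equation}
For the second statement, incomparable words $u,w$ have prefixes $u',w'$ that are distinct children of their longest common prefix, and $D_u\subset D_{u'}$, $D_w\subset D_{w'}$. The argument involves only prefixes of $u$ and $w$, so \eqref{eq:nested} is also available for a partial system indexed by a prefix-closed subset of $T$. For $w\in T^*$ put
\[
h_w(x)=\ell(w)\min\big\{1,\max\{0,\,2-d(x,c_w)/r_w\}\big\}.
\]
This function equals $\ell(w)$ on $K_w$, vanishes off $D_w$, is $\ell(w)/r_w$-Lipschitz, and is monotone along every geodesic with an endpoint at $c_w$.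

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\draw[rounded corners=12pt] (-2.6,-1.7) rectangle (3.1,1.7);
\node at (-2.25,1.35) {$U$};
\fill (-1.6,0) circle (1.2pt) node[left] {$c_\emptyset$};
\draw (1.4,0) circle (1.4);
\draw[dashed] (1.4,0) circle (0.7);
\fill (1.4,0) circle (1.2pt) node[below] {\small $c_{(1)}$};
\node at (1.4,-1.05) {\small $D_{(1)}$};
\draw (1.7,0.3) circle (0.24);
\draw[dashed] (1.7,0.3) circle (0.12);
\node at (1.75,0.95) {\small $D_{(1,4)}$};
\draw (-1,0.9) circle (0.4);
\draw[dashed] (-1,0.9) circle (0.2);
\node at (-0.25,1.3) {\small $D_{(2)}$};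
\draw (-1.8,-0.4) circle (0.18);
\draw[dashed] (-1.8,-0.4) circle (0.09);
\node at (-1.8,-0.9) {\small $D_{(3)}$};
\draw[->] (3.4,0) -- node[above] {$\Gamma$} (4.1,0);
\draw[thick] (6,-1.5) -- (5,0.4) -- (5.4,1.4);
\draw[thick] (6,-1.5) -- (6.3,0.1);
\draw[thick] (6,-1.5) -- (7.1,-0.6);
\fill (6,-1.5) circle (1.4pt) node[below] {\small $\nu_\emptyset=0$};
\fill (5,0.4) circle (1.4pt) node[left] {\small $\nu_{(1)}$};
\fill (5.4,1.4) circle (1.4pt) node[right] {\small $\nu_{(1,4)}$};
\fill (6.3,0.1) circle (1.4pt) node[right] {\small $\nu_{(2)}$};
\fill (7.1,-0.6) circle (1.4pt) node[right] {\small $\nu_{(3)}$};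
\end{tikzpicture}
\caption{Four islands $D_w$ in $U$ (solid circles) with their plateaus $K_w$ (dashed circles), and the four corresponding edges of the tree $W$. With only these islands present, $\Gamma$ sends the ring between the two circles of the island $w$ into the edge that ends at $\nu_w$, the part of $K_w$ outside smaller islands to $\nu_w$, and everything outside the islands to $0$.}
\label{fig:islands}
\end{figure}

\begin{lemma}\label{lem:Gamma}
Assume \emph{(D1)}. The formula $\Gamma(x)=(h_w(x))_{w\in T^*}$ defines a continuous map $\Gamma:X\to W$ with $\Gamma=0$ on $X\setminus U$ and $\Gamma(c_w)=\nu_w$ for all $w\in T$.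
\end{lemma}

\begin{proof}
If $h_w(x)>0$, then $x\in D_w$. By \eqref{eq:nested}, $x\in K_u$ for the nonempty proper prefixes $u$ of $w$, which gives (W1), and $x\notin D_u$ for $u$ incomparable with $w$, which gives (W2). The coordinates of $\Gamma$ are continuous, so $\Gamma$ is continuous by Lemma~\ref{lem:W}(a). All islands lie in $K_\emptyset=U$. Finally fix $w\in T$ and $u\in T^*$. If $u$ is a prefix of $w$, then $c_w\in K_u$ and $h_u(c_w)=\ell(u)$. If $u$ is a proper extension of $w$, then $D_u\subset D_{u'}$ for a child $u'$ of $w$, and $c_w\notin D_{u'}$. If $u$ is incomparable with $w$, then $c_w\in D_w$ lies outside $D_u$. In the last two cases $h_u(c_w)=0$.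
\end{proof}

\subsection{Paths, cost, and the maps $P_i$}

A map $P_i:W\to X$ is assembled from one path for each edge. We want $P_i$ to extend continuously from the skeleton to $W$, and $\Gamma\circ P_i$ to contract. The first wish bounds the length of the path, the second its variation under $\Gamma$, and we charge for both. The \emph{cost} of a piecewise geodesic path $\beta$ is
\[
\operatorname{cost}(\beta)=\operatorname{len}(\beta)+\sum_{u\in T^*}\operatorname{Var}(h_u\circ\beta).
\]
Cost is additive under concatenation, and if $\beta$ runs from $x$ to $y$, then
\begin{equation}\label{eq:cost-bound}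
d(x,y)+\rho(\Gamma x,\Gamma y)\le\operatorname{cost}(\beta).
\end{equation}
Consider the following further data.
\begin{itemize}
\item[(D2)] For $i\in\{0,1,2\}$, points $x_i(w)\in X$ $(w\in T)$ and piecewise geodesic paths $\beta_{i,w}$ from $x_i(w^-)$ to $x_i(w)$ $(w\in T^*)$, each meeting only finitely many islands, with $\operatorname{cost}(\beta_{i,w})<\ell(w)$.
\item[(D3)] The set $\{x_i(w):i\in\{0,1,2\},\ w\in T\}$ is dense in $X$.
\end{itemize}

\begin{proposition}\label{prop:data}
If data \emph{(D1)--(D3)} exist, then the conclusion of Theorem~\ref{thm:main} holds for $X$ and $U$.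
\end{proposition}

\begin{proof}
Fix $i$ and $w\in T^*$, and let $\beta=\beta_{i,w}:[0,a]\to X$, $C=\operatorname{cost}(\beta)$ and $\kappa_{i,w}=C/\ell(w)<1$. We reparametrize $\beta$ proportionally to cost. If $a=0$, let $\alpha_{i,w}:[0,\ell(w)]\to X$ be the constant map. If $a>0$, let $\chi(t)=\operatorname{cost}(\beta|[0,t])$. Only finitely many $h_u\circ\beta$ are nonzero and each is Lipschitz, so $\chi$ is Lipschitz; and $\chi$ is strictly increasing because it includes the length. So $\chi$ is a homeomorphism of $[0,a]$ onto $[0,C]$, and we put $\alpha_{i,w}(s)=\beta(\chi^{-1}(\kappa_{i,w}s))$ for $0\le s\le\ell(w)$. The piece of $\beta$ between $\alpha_{i,w}(s)$ and $\alpha_{i,w}(s')$ has cost $\kappa_{i,w}|s-s'|$. By \eqref{eq:cost-bound}, both $\alpha_{i,w}$ and $\Gamma\circ\alpha_{i,w}$ are $\kappa_{i,w}$-Lipschitz.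

Define $P_i(\nu_u)=x_i(u)$ for $u\in T$ and $P_i(p)=\alpha_{i,w}(p_w)$ for $p\in E_w$. Since $\alpha_{i,w}(0)=x_i(w^-)$ and $\alpha_{i,w}(\ell(w))=x_i(w)$, and edges meet only in endpoints, $P_i$ is well defined on $W_0$. By Lemma~\ref{lem:W}(b) it is $1$-Lipschitz on $W_0$, so it extends to a $1$-Lipschitz map $P_i:W\to X$.

The map $H_i=\Gamma\circ P_i$ is continuous on $W$ and $\kappa_{i,w}$-Lipschitz on $E_w$. By Lemma~\ref{lem:W}(b) it is $1$-Lipschitz on $W_0$, hence on $W$. The constants $\kappa_{i,w}$ need not be bounded away from $1$, but any two distinct points are separated by a piece of one edge: with $w,p',q'$ from Lemma~\ref{lem:W}(c),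
\[
\rho(H_ip,H_iq)\le\rho(p,p')+\kappa_{i,w}\,\rho(p',q')+\rho(q',q)<\rho(p,q).
\]
Finally, $\bigcup_iP_i\Gamma(X)$ is compact and contains $P_i\Gamma(c_w)=P_i(\nu_w)=x_i(w)$ for all $i$ and $w$, by Lemma~\ref{lem:Gamma}. By (D3) it is $X$. Lemma~\ref{lem:factor} applies.
\end{proof}

\section{Seeds and explorers}\label{sec:words}

A \emph{vertex} is a pair $(i,v)$ with $i\in\{0,1,2\}$ and $v\in T$; its \emph{position} is $x_i(v)$, its parent is $(i,v^-)$, and its children are the vertices $(i,vy)$ with $vy\in T$. The positions must become dense, and each vertex has the budget $\ell(v)$ for the trip from the position of its parent.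

The difficulty is that every edge of the tree is both a resource and an obstacle. A new word $w$ gives three new trips, but it also requires a new island $D_w$, and entering the plateau $K_w$ from outside $D_w$ costs at least $\ell(w)$. Points in deep plateaus must be approximated as well. We meet this with a division of labor. \emph{Seeds} do nothing but climb: for each $w\in T$ one seed sits at the center $c_w$, and it gets there from $c_{w^-}$ at cost slightly more than $\ell(w)$. So its own word $v$ needs $\ell(v)>\ell(w)$, and its parent must be the seed at $c_{w^-}$. A shift of the tree that raises weights by one arranges both. \emph{Explorers} start at the centers with an unspent family budget and spread out. For this, each seed at a center $c_w$, $w\ne\emptyset$, needs a child that is not itself a seed.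

\subsection{The tree}

Let $0=n_0<n_1<n_2<\cdots$ be integers; they will be chosen inductively in Section~\ref{sec:construction}. For $n\ge0$ define the \emph{epoch} $\tau(n)=\min\{t:n\le n_t\}$ and
\[
\sigma(n)=n_{\tau(n)}+n .
\]
Then $\sigma(0)=0$, $\sigma$ is strictly increasing, and $\sigma(n)\le2n_t$ for $n\le n_t$. Let $T$ be the set of words $(j_1,\dots,j_g)$ with
\[
j_{k+1}>\sigma(j_1+\dots+j_k)\qquad(0\le k<g).
\]
It is closed under prefixes and contains $\emptyset$ and all one-letter words. For $v\in T$ we have $vy\in T$ if and only if $y>\sigma(\|v\|)$. The epoch of a word is $\tau(w)=\tau(\|w\|)$. The two summands of $\sigma$ have separate jobs: $n_{\tau(n)}$ postpones children to a later epoch (Lemma~\ref{lem:epoch}), and $n$ makes $\sigma$ strictly increasing, which leaves room for a spare child (Lemma~\ref{lem:spare}).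

The values $\tau(n)$ and $\sigma(n)$ for $n\le n_t$ depend only on $n_0,\dots,n_t$. Hence $n_0,\dots,n_t$ decide whether a word $w$ with $\|w^-\|\le n_t$ belongs to $T$. This makes the inductive choice of the $n_t$ legitimate.

\begin{lemma}\label{lem:epoch}
For $w\in T^*$ we have $\tau(w^-)<\tau(w)$. Consequently $|w|\le\tau(w)$ for $w\in T$, and distinct words of $T$ of the same epoch are incomparable.
\end{lemma}

\begin{proof}
The last letter of $w$ exceeds $\sigma(\|w^-\|)\ge n_{\tau(w^-)}$, so $\|w\|>n_{\tau(w^-)}$. Thus the epoch strictly increases along the prefixes of a word, starting from $\tau(\emptyset)=0$.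
\end{proof}

\subsection{The shifts}

Define $S_0(\emptyset)=\emptyset$ and
\[
S_0(j_1,j_2,\dots,j_g)=(j_1+1,j_2,\dots,j_g)\quad(g\ge1),\qquad S_1(j_1,\dots,j_g)=(1,j_1,\dots,j_g)\quad(g\ge0).
\]
The shift $S_0$ lets the branch that starts with $j$ pay for the branch that starts with $j+1$. It misses the branch that starts with $1$. No single trip can climb from $c_\emptyset$ to $c_{(1)}$, since $\ell((1))$ is the largest of all the numbers $\ell(v)$; so a second map is rooted at $c_{(1)}$, and $S_1$ takes care of this branch.

\begin{lemma}\label{lem:shift}
\begin{itemize}
\item[(a)] $S_i(v)^-=S_i(v^-)$ for $i\in\{0,1\}$ and $v\ne\emptyset$.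
\item[(b)] For each $w\in T^*$ there is exactly one pair $(i,v)\in\{0,1\}\times T$ with $S_i(v)=w$. It satisfies $\|v\|=\|w\|-1$ and $|v|\le|w|$; if $i=0$, then $v\ne\emptyset$; and if $v\ne\emptyset$, then $\ell(w)<\ell(v)$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) For $i=1$, and for $i=0$ with $|v|\ge2$, the shift does not touch the last letter. For $i=0$ and $|v|=1$ both sides are $\emptyset$.

(b) Nonempty words in the image of $S_0$ have first letter at least $2$, words in the image of $S_1$ have first letter $1$, and both maps are injective. So for $w=(j_1,\dots,j_g)$ the only candidate is $i=0$, $v=(j_1-1,j_2,\dots,j_g)$ if $j_1\ge2$, and $i=1$, $v=(j_2,\dots,j_g)$ if $j_1=1$. In both cases each letter $j_{k+1}$ with $k\ge1$ is preceded in $v$ by a prefix of weight $j_1+\dots+j_k-1$, and $j_{k+1}>\sigma(j_1+\dots+j_k)>\sigma(j_1+\dots+j_k-1)$. In the first case the remaining letter satisfies $j_1-1>0=\sigma(0)$. So $v\in T$. The statements on weight and length are read off from the formulas, and for $v\ne\emptyset$ they give $\theta^{|w|}s_{\|w\|}<\theta^{|v|}s_{\|v\|}$.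
\end{proof}

A vertex $(i,v)$ is a \emph{seed} if $i\in\{0,1\}$ and $S_i(v)\in T$, and an \emph{explorer} otherwise. By Lemma~\ref{lem:shift}(b), $(i,v)\mapsto S_i(v)$ is a bijection from the set of seeds onto $T$, with $(0,\emptyset)\mapsto\emptyset$ and $(1,\emptyset)\mapsto(1)$; the preimage of $w$ is \emph{the seed of $w$}. By Lemma~\ref{lem:shift}(a), if $(i,v)$ is the seed of $w$ and $v\ne\emptyset$, then its parent is the seed of $w^-$. Hence the children of an explorer are explorers. All vertices $(2,v)$ are explorers: the seed $(0,\emptyset)$ has only seeds as children, and the third map supplies the explorer that starts at $c_\emptyset$.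

\begin{lemma}\label{lem:spare}
Let $w\in T^*$ have epoch $t$ and seed $(i,v)$, and let $u=vy$ with $y=\sigma(\|w\|)$. Then $u\in T$, the vertex $e(w)=(i,u)$ is an explorer whose parent is the seed of $w$, and
\[
|u|\le|w|+1\le t+1,\qquad n_t<\|u\|\le3n_t-1 .
\]
\end{lemma}

\begin{proof}
Since $\sigma$ is strictly increasing, $y>\sigma(\|w\|-1)=\sigma(\|v\|)$, so $u\in T$. We have $S_i(vy)=wy$ (for $i=0$ because $v\ne\emptyset$), and $wy\notin T$ because $y$ does not exceed $\sigma(\|w\|)$. The bound on $|u|$ follows from Lemmas~\ref{lem:shift}(b) and~\ref{lem:epoch}. Finally $\|u\|=(\|w\|-1)+(n_t+\|w\|)$ with $1\le\|w\|\le n_t$.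
\end{proof}

\begin{example}\label{ex:words}
Let $n_1=2$ and $n_2=8$. Then $\sigma(1)=3$ and $\sigma(2)=4$. The words of epoch $1$ are $(1),(2)$; those of epoch $2$ are $(3),\dots,(8)$, $(1,4),\dots,(1,7)$, $(2,5),(2,6)$. The seed of $(2)$ is $(0,(1))$. Its children are $(0,(1,y))$ with $y\ge4$; for $y\ge5$ this is the seed of $(2,y)$, and the child with $y=4$ is the explorer $e((2))$. The seed of $(1)$ is $(1,\emptyset)$. Its children $(1,(y))$ are the seeds of $(1,y)$ for $y\ge4$ and explorers for $y\le3$, and $e((1))=(1,(3))$.
\end{example}

The \emph{date} of a vertex $(i,v)$ is $\tau(S_i(v))$ for a seed and $\tau(v)$ for an explorer; it is the epoch in which the vertex will be placed. A vertex of date at most $t$ has $\|v\|\le n_t$, so there are finitely many such vertices, and $n_0,\dots,n_t$ determine them, because $\|S_i(v)^-\|\le n_t$ when $\|v\|\le n_t$ and $S_i(v)\neq\emptyset$. Parents are not placed later than their children. For a seed the parent has a smaller date by Lemma~\ref{lem:epoch}. For an explorer $(i,v)$ of date $t+1$ we have $\|v^-\|\le n_t$; so an explorer parent has date at most $t$, and a seed parent has date at most $t+1$ because $\|S_i(v^-)\|\le n_t+1\le n_{t+1}$.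

\section{The construction}\label{sec:construction}

Let $X$ be a nontrivial Peano continuum with a convex metric $d$ from (F1), and let $U\subset X$ be a nonempty open set that contains no open free arc. We construct data (D1)--(D3) for the tree of Section~\ref{sec:words}. Put $\lambda_0=\operatorname{diam}X>0$ and $\lambda_t=\theta^t\lambda_0$. The numbers $s_n$ with $n_t<n\le n_{t+1}$ will be chosen strictly decreasing in $(\lambda_{t+1},\lambda_t)$. Then the whole sequence $(s_n)$ decreases strictly to $0$, and
\begin{equation}\label{eq:scale}
\theta^{|w|}\lambda_{t+1}<\ell(w)<\theta^{|w|}\lambda_t\qquad\text{for $w\in T$ of epoch $t+1$.}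
\end{equation}

\subsection{Stages and the invariant}

\emph{Stage $t$} consists of the integers $n_0,\dots,n_t$; the numbers $s_n$ for $1\le n\le n_t$; the centers $c_w$ and radii $r_w$ for $w\in T$ of epoch at most $t$ (no radius for $\emptyset$); and the positions $x_i(v)$ and, for $v\ne\emptyset$, paths $\beta_{i,v}$ from $x_i(v^-)$ to $x_i(v)$ for the vertices of date at most $t$. The cost that can be computed at stage $t$ is
\[
\operatorname{cost}_t(\beta)=\operatorname{len}(\beta)+\sum_{u\in T^*,\ \tau(u)\le t}\operatorname{Var}(h_u\circ\beta).
\]
We require:
\begin{itemize}
\item[$(A_t)$] (D1) holds for the words of epoch at most $t$, and the seed of each such word $w$ has position $c_w$.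
\item[$(B_t)$] $\operatorname{cost}_t(\beta_{i,v})<\ell(v)$ for the vertices of date at most $t$ with $v\ne\emptyset$.
\item[$(C_t)$] The islands of epoch $t$ are disjoint from the paths $\beta_{i,v}$ of date less than $t$.
\item[$(I_t)$] For every $x\in X$ there is a piecewise geodesic path $\beta$ that ends at $x$ and satisfies one of the following:
\begin{itemize}
\item[(a)] $\beta$ starts at the position of an explorer $(i,u)$ of date at most $t$, and $\operatorname{cost}_t(\beta)\le2\,\theta^{|u|}\lambda_t$;
\item[(b)] $\beta$ starts at $c_w$ for a word $w\in T^*$ of epoch $t$, and $\operatorname{cost}_t(\beta)\le\frac32\,\theta^{|w|+1}\lambda_t$.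
\end{itemize}
\end{itemize}

The invariant $(I_t)$ says that every point is within reach of some explorer's descendants. The constants come from the following count. At stage $t$, measure the task of an explorer $(i,u)$ in the unit $\theta^{|u|}\lambda_t$. A child born in epoch $t+1$ has, by \eqref{eq:scale}, a budget of more than $\theta^{|u|+1}\lambda_{t+1}$, which is its own unit at stage $t+1$ and $\theta^2$ times the unit of the parent. A task of $R$ units of the parent thus becomes a task of $R\theta^{-2}-1$ units of the child, and this is less than $R$ exactly when $R<\theta^2/(1-\theta^2)=\frac{81}{19}$. On the other side, $R$ must be large enough for new islands. The descent from the center of an island of epoch $t+1$ costs up to $\ell(w)<\theta^{|w|}\lambda_t$. The explorer $e(w)$ is placed only in epoch $t+2$, with unit at least $\theta^{|w|+1}\lambda_{t+2}=\theta^3\cdot\theta^{|w|}\lambda_t$, and $\theta^{-3}=\frac{1000}{729}$. The value $R=2$ lies between the two bounds with room for small errors, and clause (b) bridges the epoch in which $e(w)$ is not yet placed.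

\medskip
\noindent\emph{Stage $0$.} Choose $c_\emptyset\in U$. The vertices of date $0$ are $(0,\emptyset)$ and $(2,\emptyset)$; put $x_0(\emptyset)=x_2(\emptyset)=c_\emptyset$. There are no islands and no paths. Clause (a) of $(I_0)$ holds with the explorer $(2,\emptyset)$ and $\beta=[c_\emptyset,x]$, of cost $d(c_\emptyset,x)\le\lambda_0$.

\begin{example}\label{ex:first}
The passage to stage $1$ shows all the moves but the use of clause (b). Take a fine finite net $z_1,\dots,z_Q$ of $X$, geodesics $\beta_q=[c_\emptyset,z_q]$, and $n_1=Q+1$. The words of epoch $1$ are $(1),\dots,(Q+1)$. The explorer $(2,(q))$, $q\le Q$, walks along $\beta_q$ for a length of at most $\theta\lambda_1=0.81\lambda_0$ and stops within $0.19\lambda_0$ of $z_q$. The islands $D_{(1)},\dots,D_{(Q+1)}$ are tiny and placed off the geodesics $\beta_q$, so these walks cost only their length. For $j\le Q$ the seed $(0,(j))$ walks from $c_\emptyset$ to $c_{(j+1)}$ at cost $\ell((j+1))+d(c_\emptyset,c_{(j+1)})$, which is less than $\ell((j))$ if the island is close enough to $c_\emptyset$. The root $(1,\emptyset)$ is put at $c_{(1)}$, and the remaining explorers of date $1$ stay where their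 parents are. Now let $x$ be a point near $z_q$. If the short geodesic $[z_q,x]$ misses the islands, $x$ is cheap to reach from $(2,(q))$. If it meets one, crossing may cost $2\ell(w)$; we do not cross, but reach $x$ from the center of the last island met, at cost about $\ell(w)$.
\end{example}

\subsection{From stage $t$ to stage $t+1$}

Assume that stage $t$ is given. The admissible error is
\[
\eta=\tfrac1{20}\,\theta^{t+2}\lambda_{t+1},
\]
which is at most $\frac1{20}$ of each unit $\theta^k\lambda_{t+1}$ with $k\le t+1$. Here it matters that lengths of words are bounded by their epochs. We plan the explorers' trips first, then place the islands off the planned routes, and then carry out the trips.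

\medskip
\noindent\textbf{Step A: planning.} Let $\Lambda=\sum\ell(u)/r_u$, the finite sum over $u\in T^*$ of epoch at most $t$. A geodesic of length $r$ has $\operatorname{cost}_t\le(1+\Lambda)r$. Choose $r_0>0$ with $(1+\Lambda)r_0\le\eta$ and points $z_1,\dots,z_Q$ such that every point of $X$ is within $r_0$ of some $z_q$. For each $q$ choose by $(I_t)$ a path $\beta_q$ ending at $z_q$, and say that $q$ has \emph{type} (a), with explorer $(i_q,u_q)$, or \emph{type} (b), with word $w_q$. Put
\[
n_{t+1}=3n_t+Q+1
\]
and choose the numbers $s_n$ for $n_t<n\le n_{t+1}$.

An explorer may be responsible for several net points, so each $q$ of type (a) gets its own child. Let $y_q=2n_t+q$ and $u'_q=u_qy_q$. Since $\sigma(\|u_q\|)\le2n_t<y_q$, we have $u_q'\in T$, and $n_t<\|u'_q\|\le3n_t+Q<n_{t+1}$. So $e'_q=(i_q,u'_q)$ is an explorer of date $t+1$ with parent $(i_q,u_q)$, and these vertices are distinct because their last letters are. The $\operatorname{cost}_t$ of an initial piece of $\beta_q$ depends continuously on the length of the piece, as in the proof of Proposition~\ref{prop:data}. So we can split $\beta_q=\beta'_q\beta''_q$ with $\operatorname{cost}_t(\beta'_q)=\min\{\operatorname{cost}_t(\beta_q),\theta^{|u'_q|}\lambda_{t+1}\}$.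 By \eqref{eq:scale},
\begin{equation}\label{eq:first-piece}
\operatorname{cost}_t(\beta'_q)\le\theta^{|u'_q|}\lambda_{t+1}<\ell(u'_q).
\end{equation}
Since $\theta^{|u_q|}\lambda_t=\theta^{-2}\theta^{|u'_q|}\lambda_{t+1}=\frac{100}{81}\theta^{|u'_q|}\lambda_{t+1}$, clause (a) gives
\begin{equation}\label{eq:second-piece}
\operatorname{cost}_t(\beta''_q)\le\big(\tfrac{200}{81}-1\big)\theta^{|u'_q|}\lambda_{t+1}=\tfrac{119}{81}\,\theta^{|u'_q|}\lambda_{t+1}.
\end{equation}

\medskip
\noindent\textbf{Step B: islands and seeds.} Let $F$ be the union of the images of all paths $\beta_{i,v}$ of date at most $t$, of $\beta_1,\dots,\beta_Q$, and of the centers $c_u$ of epoch at most $t$. It is a finite union of geodesics. We treat the finitely many words $w\in T$ of epoch $t+1$ one after another and enlarge $F$ each time. Since parents have epoch at most $t$, the set of words with an island is closed under prefixes at every moment.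

Let $w$ be the next word, $p=w^-$, and $(i,v)$ the seed of $w$. Choose $\zeta_w>0$ such that the ball $B_w=B(c_p,\zeta_w)$ is contained in $K_p$, is disjoint from $D_u$ for all children $u$ of $p$ that already have an island, and $\zeta_w\le\ell(v)-\ell(w)$ if $v\ne\emptyset$. This is possible: $K_p$ is an open neighborhood of $c_p$, the finitely many closed sets $D_u$ do not contain $c_p$, and $\ell(w)<\ell(v)$ by Lemma~\ref{lem:shift}(b). By Lemma~\ref{lem:thin} the set $B_w\setminus F$ is nonempty and open. This is the only place where the absence of free arcs is used; in an interval, a geodesic of $F$ through $c_p$ would fill $B_w$. Choose $c_w\in B_w\setminus F$ and $r_w>0$ with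
\[
D_w=\bar B(c_w,2r_w)\subset B_w\setminus F,\qquad 2r_w\le\eta .
\]
Then $D_w\subset K_p$, $c_p\notin D_w$ because $c_p\in F$, and $D_w$ misses the islands of the siblings of $w$ built so far. So (D1) persists. Put $x_i(v)=c_w$. If $v\ne\emptyset$, the parent $(i,v^-)$ is the seed of $p$ and has position $c_p$; put $\beta_{i,v}=[c_p,c_w]$. Add $[c_p,c_w]$ to $F$ and go on to the next word.

We record the property that makes $B_w$ a free zone:
\begin{equation}\label{eq:free}
\text{every $h_u$ constructed before $h_w$ is constant on $B_w$.}
\end{equation}
If $u$ is a nonempty prefix of $p$, then $B_w\subset K_p\subset K_u$ and $h_u=\ell(u)$ on $B_w$. If $u$ is a proper extension of $p$, then $D_u\subset D_{u'}$ for the child $u'$ of $p$ that is a prefix of $u$; it has an island already, so $B_w\cap D_{u'}=\emptyset$ and $h_u=0$ on $B_w$. If $u$ is incomparable with $p$, then $p\ne\emptyset$, $B_w\subset D_p$ and $D_p\cap D_u=\emptyset$ by \eqref{eq:nested}, so again $h_u=0$ on $B_w$.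

The geodesic $[c_p,c_w]$ lies in $B_w$. Along it $h_w$ increases monotonically from $0$ to $\ell(w)$, the earlier functions are constant by \eqref{eq:free}, and the later functions of epoch $t+1$ vanish because their islands avoid the enlarged set $F$. Hence, for $v\ne\emptyset$,
\begin{equation}\label{eq:seed-cost}
\operatorname{cost}_{t+1}(\beta_{i,v})=d(c_p,c_w)+\ell(w)<\zeta_w+\ell(w)\le\ell(v).
\end{equation}
After the last word, all seeds of date $t+1$ are placed, and $(A_{t+1})$ and $(C_{t+1})$ hold. Moreover the new islands avoid $\beta_1,\dots,\beta_Q$, so
\begin{equation}\label{eq:same-cost}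
\operatorname{cost}_{t+1}=\operatorname{cost}_t\ \text{ on all pieces of }\beta_1,\dots,\beta_Q.
\end{equation}

\medskip
\noindent\textbf{Step C: explorers.} Let $(i,v)$ be an explorer of date $t+1$. Its parent is an explorer of date at most $t$ or a seed of date at most $t+1$, so the position $x_i(v^-)$ is defined. If $(i,v)=e'_q$ for some $q$ of type (a), let $\beta_{i,v}=\beta'_q$, which starts at the position of the parent, and let $x_i(v)$ be its endpoint. Otherwise let $x_i(v)=x_i(v^-)$ and let $\beta_{i,v}$ be constant. In particular, for $w\in T^*$ of epoch $t$ the explorer $e(w)$ has date $t+1$, because $n_t<\|u\|\le3n_t-1\le n_{t+1}$ in Lemma~\ref{lem:spare}; its parent is a seed, so it is none of the $e'_q$ and its position is $c_w$.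

Condition $(B_{t+1})$ holds: for vertices of date at most $t$ by $(B_t)$ and $(C_{t+1})$; for new seeds by \eqref{eq:seed-cost}; for the $e'_q$ by \eqref{eq:first-piece} and \eqref{eq:same-cost}; and constant paths have cost $0$.

\subsection{The invariant is preserved}

\begin{lemma}\label{lem:invariant}
$(I_{t+1})$ holds.
\end{lemma}

\begin{proof}
Let $x\in X$. Choose $q$ with $d(z_q,x)\le r_0$ and let $\gamma=[z_q,x]$, so that $\operatorname{cost}_t(\gamma)\le\eta$. Call the islands of epoch $t+1$ \emph{new}. They are finitely many closed sets, pairwise disjoint by Lemma~\ref{lem:epoch} and \eqref{eq:nested}. They were placed off $\beta_q$, but not off $\gamma$.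

\emph{Case 1: $\gamma$ meets no new island.} Then $\operatorname{cost}_{t+1}(\gamma)=\operatorname{cost}_t(\gamma)\le\eta$.

If $q$ has type (a), use the explorer $e'_q$ of date $t+1$. Its position is the starting point of $\beta''_q$, and $|u'_q|\le t+1$ by Lemma~\ref{lem:epoch}. By \eqref{eq:second-piece} and \eqref{eq:same-cost},
\[
\operatorname{cost}_{t+1}(\beta''_q\gamma)\le\big(\tfrac{119}{81}+\tfrac1{20}\big)\theta^{|u'_q|}\lambda_{t+1}<2\,\theta^{|u'_q|}\lambda_{t+1}.
\]

If $q$ has type (b), use the explorer $e(w_q)=(i,u)$ of date $t+1$. Its position $c_{w_q}$ is the starting point of $\beta_q$, and $|u|\le|w_q|+1\le t+1$. Since $\frac32\lambda_t=\frac53\lambda_{t+1}$, clause (b) of $(I_t)$ and \eqref{eq:same-cost} give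
\[
\operatorname{cost}_{t+1}(\beta_q\gamma)\le\tfrac32\theta^{|u|}\lambda_t+\eta\le\big(\tfrac53+\tfrac1{20}\big)\theta^{|u|}\lambda_{t+1}<2\,\theta^{|u|}\lambda_{t+1}.
\]
For both types clause (a) of $(I_{t+1})$ holds.

\emph{Case 2: $\gamma$ meets a new island.} Let $y$ be the last point of $\gamma$ in the union of the new islands, say $y\in D_w$, and let $\gamma'$ be the piece of $\gamma$ from $y$ to $x$. Consider the path $[c_w,y]\gamma'$.

The geodesic $[c_w,y]$ lies in $D_w\subset B_w$ and has length at most $2r_w\le\eta$. Along it $h_w$ is monotone, so its variation is at most $\ell(w)$. The functions constructed before $h_w$ are constant on it by \eqref{eq:free}, and those constructed later in epoch $t+1$ vanish on $D_w$ because the new islands are disjoint. So $\operatorname{cost}_{t+1}([c_w,y])\le\ell(w)+\eta$.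

If $y=x$, then $\gamma'$ is constant. If $y\ne x$, the functions $h_u$ of epoch $t+1$ vanish at the points of $\gamma'$ other than $y$, and by continuity also at $y$. Either way $\operatorname{cost}_{t+1}(\gamma')=\operatorname{cost}_t(\gamma')\le\eta$.

By \eqref{eq:scale}, $\ell(w)<\theta^{|w|}\lambda_t$, and $2\eta\le\frac1{10}\theta^{|w|}\lambda_t$ because $|w|\le t+1$. Therefore
\[
\operatorname{cost}_{t+1}([c_w,y]\gamma')\le1.1\,\theta^{|w|}\lambda_t<1.215\,\theta^{|w|}\lambda_t=\tfrac32\,\theta^{|w|+1}\lambda_{t+1},
\]
and clause (b) of $(I_{t+1})$ holds.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:main}}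

If $U$ contains an open free arc, apply Proposition~\ref{prop:arc}. Otherwise run the construction. Each stage extends the previous one, every word of $T$ has an epoch, and every vertex has a date, so in the limit all centers, radii, positions and paths are defined. Condition (D1) follows from the $(A_t)$. A path $\beta_{i,v}$ of date $t$ is disjoint from all islands of epochs greater than $t$, by $(C_{t'})$ for $t'>t$. So it meets finitely many islands, and $\operatorname{cost}(\beta_{i,v})=\operatorname{cost}_t(\beta_{i,v})<\ell(v)$ by $(B_t)$; this is (D2). By $(I_t)$ every $x\in X$ is within distance $2\lambda_t$ of the position of an explorer or of a center $c_w$, which is the position of a seed. Since $\lambda_t\to0$, (D3) holds. Proposition~\ref{prop:data} gives the three maps. As $U$ was an arbitrary nonempty open set, $X$ is a self regenerating fractal. \qed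

\section{Connected topological fractals}\label{sec:equiv}

\begin{proof}[Proof of Theorem~\ref{thm:equiv}]
$(1)\Rightarrow(3)$ is Theorem~\ref{thm:main} if $A$ is nontrivial; for a point take $\mathcal F=\{\mathrm{id}\}$. For $(3)\Rightarrow(2)$ take $U=A$.

$(2)\Rightarrow(1)$. Let $(A,\mathcal F)$ be a topological fractal with $A$ nonempty and connected. We must show that $A$ is metrizable and locally connected. For metrizability we code points by sequences of maps. Give $\mathcal F$ the discrete topology; then $\mathcal F^{\mathbb N}$ is compact and metrizable. For $\omega=(\omega_1,\omega_2,\dots)\in\mathcal F^{\mathbb N}$ the sets $A_{\omega,n}=\omega_1\circ\dots\circ\omega_n(A)$ are nonempty, compact and decreasing, so their intersection is nonempty. If it contained two points $x\ne y$, shrinking for the open cover $\{A\setminus\{x\},A\setminus\{y\}\}$ would give a set $A_{\omega,n}$ that misses $x$ or $y$. So the intersection is a single point $\pi(\omega)$.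

The map $\pi$ is continuous. Let $O\ni\pi(\omega)$ be open. Shrinking for the cover $\{O,A\setminus\{\pi(\omega)\}\}$ gives $n$ with $A_{\omega,n}\subset O$, since $A_{\omega,n}$ contains $\pi(\omega)$. Every $\omega'$ with the same first $n$ terms has $\pi(\omega')\in A_{\omega,n}\subset O$.

The map $\pi$ is onto. Given $x_0\in A$, covering lets us choose $\omega_k\in\mathcal F$ and $x_k\in A$ with $x_{k-1}=\omega_k(x_k)$ for $k=1,2,\dots$. Then $x_0\in A_{\omega,n}$ for all $n$, so $x_0=\pi(\omega)$.

By (F4), $A$ is metrizable; fix a metric. By iterated covering, $A$ is the union of the finitely many sets $f(A)$, $f\in\mathcal F^n$. They are connected because $A$ is, and by \eqref{eq:shrink} their diameters are less than a given $\varepsilon$ for large $n$. By (F3), $A$ is locally connected.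
\end{proof}

Connectedness cannot be dropped from the hypotheses: the two-point discrete space satisfies (2) and (3) but not (1).

\section{Two maps do not suffice}\label{sec:three}

Let $I=[0,1]$, $U=(\frac13,\frac23)$ and $J=[\frac13,\frac23]$. In Example~\ref{ex:interval} the number three came from a count of ascent and descent for one choice of $\Gamma$. The count has an intrinsic form. A map $f$ that is constant on $I\setminus U$ has $f(\frac13)=f(\frac23)$, so on $J$ it runs through its image twice. If there were a length that the maps do not increase, each image would have at most half the length of $J$, and two images could not cover $I$, which is longer than $J$. No such length is given, but the number of sets of level $n$ needed to cover a set behaves like one, up to bounded errors.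

\begin{proof}[Proof of Theorem~\ref{thm:three}]
The empty family does not cover $I$. Suppose that $f_1,f_2$, possibly equal, are constant on $I\setminus U$ and form a topological fractal. Let $\mathcal P_n$ be the finite family of compact intervals $f_{i_1}\circ\dots\circ f_{i_n}(I)$, some possibly degenerate. It covers $I$, and the maximal length $\mu_n$ of its members tends to $0$ by \eqref{eq:shrink}. For $S\subset I$ let $c_n(S)$ be the least number of members of $\mathcal P_n$ that cover $S$. Then $c_n(S)\le c_n(S')$ for $S\subset S'$, $c_n(S\cup S')\le c_n(S)+c_n(S')$, and
\begin{equation}\label{eq:push}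
c_{n+1}(f_i(S))\le c_n(S),
\end{equation}
because $f_i$ maps members of $\mathcal P_n$ onto members of $\mathcal P_{n+1}$.

\emph{Almost additivity.} For $x_0\le x_1\le\dots\le x_k$ in $I$ and $I_j=[x_{j-1},x_j]$,
\begin{equation}\label{eq:additive}
\sum_{j=1}^kc_n(I_j)\le c_n([x_0,x_k])+2(k-1).
\end{equation}
Take a cover $\mathcal C\subset\mathcal P_n$ of $[x_0,x_k]$ of least cardinality. Each point lies in at most two members of $\mathcal C$: among three intervals with a common point, one with the smallest left endpoint and one with the largest right endpoint cover the union, so one of the three could be removed. The members of $\mathcal C$ that meet $I_j$ cover $I_j$, so the left side of \eqref{eq:additive} is at most $\sum_{P\in\mathcal C}\#\{j:P\cap I_j\ne\emptyset\}$. An interval $P$ that meets $I_j$ and $I_{j'}$ with $j<j'$ contains $x_j,\dots,x_{j'-1}$, so it meets at most $1+\#\{0<j<k:x_j\in P\}$ of the $I_j$. Summing over $P\in\mathcal C$ gives \eqref{eq:additive}, since each of the $k-1$ inner points is counted at most twice.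

\emph{Each image is covered twice.} Fix $i$ and let $e$ be the value of $f_i$ on $I\setminus U$. Since $e=f_i(\frac13)=f_i(\frac23)$, we have $f_i(I)=f_i(J)=[m,M]$ with $e\in[m,M]$. Choose $\alpha\le\beta$ in $J$ with $\{f_i(\alpha),f_i(\beta)\}=\{m,M\}$. By the intermediate value theorem $f_i([\alpha,\beta])=[m,M]$. Also $f_i([\frac13,\alpha])$ contains the interval between $e$ and $f_i(\alpha)$, and $f_i([\beta,\frac23])$ contains the interval between $f_i(\beta)$ and $e$; these two intervals cover $[m,M]$. By \eqref{eq:push}, subadditivity and \eqref{eq:additive} with $k=3$,
\[
2c_{n+1}(f_i(I))\le c_n([\alpha,\beta])+c_n([\tfrac13,\alpha])+c_n([\beta,\tfrac23])\le c_n(J)+4 .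
\]

\emph{Conclusion.} Since $I=f_1(I)\cup f_2(I)$, adding the two inequalities gives $c_{n+1}(I)\le c_n(J)+4$. By \eqref{eq:additive} for the points $0,\frac13,\frac23,1$ we have $c_n(J)\le c_n(I)+4-c_n([0,\frac13])$. Hence
\[
c_{n+1}(I)\le c_n(I)+8-c_n([0,\tfrac13]).
\]
Now $c_n([0,\frac13])\,\mu_n\ge\frac13$, so $c_n([0,\frac13])\to\infty$, and $c_{n+1}(I)<c_n(I)$ for all large $n$. This is impossible for a sequence of positive integers.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Bing} Bing, Bull. Amer. Math. Soc. \textbf{55} (1949), 1101--1110.

\bibitem{Moise} Moise, Bull. Amer. Math. Soc. \textbf{55} (1949), 1111--1121.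

\bibitem{Nowak} Magdalena Nowak, \emph{Peano continua with self regenerating fractals}, arXiv:2003.11929 (2020).

\end{thebibliography}
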